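# Entire images of $\mathbb C^{k-p}$ and the support of the Green current for Hénon-type maps

## 1. Hénon-type maps in the extreme dimensions $p=1$ and $p=k-1$

Take a polynomial automorphism of $\mathbb C^k$ and the set $\mathcal K$ of points with bounded forward orbit. There is a natural positive closed current whose support lies in the boundary of $\mathcal K$. We ask two questions. Does the support fill the whole boundary? And if a big Euclidean space is mapped holomorphically into $\mathcal K$, must its image come close to every point of the support? In two extreme dimensions the answers are yes and the proofs are short. We begin there, after fixing the vocabulary.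

**Definition (Hénon-type map).** Let $f$ be a polynomial automorphism of $\mathbb C^k$ of algebraic degree $d=\deg f\ge2$. Extend $f$ and $f^{-1}$ meromorphically to $\mathbb P^k$, and let $H_\infty$ be the hyperplane at infinity. The map $f$ is of *Hénon type* if the indeterminacy sets $I_+=I(f)$ and $I_-=I(f^{-1})$ are non-empty, contained in $H_\infty$, and satisfy $I_+\cap I_-=\varnothing$. There is then an integer $1\le p\le k-1$ with $\dim I_+=k-p-1$ and $\dim I_-=p-1$.

We compute an indeterminacy set from a homogeneous lift $\widetilde f:\mathbb C^{k+1}\to\mathbb C^{k+1}$: if the components of $\widetilde f$ have no common factor (the lift is *reduced*), then $I(f)$ is the zero set of $\widetilde f$ in $\mathbb P^k$ and $\deg f$ is the degree of $\widetilde f$.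

*Example.* On $\mathbb C^2$ let $f(x,y)=(y,\,y^2+ax)$ with $a\neq0$. A lift is $[x:y:t]\mapsto[yt:\,y^2+axt:\,t^2]$, which vanishes exactly at $[1:0:0]$. The inverse $(u,v)\mapsto((v-u^2)/a,\,u)$ has lift $[(vt-u^2)/a:\,ut:\,t^2]$, which vanishes exactly at $[0:1:0]$. So $f$ is of Hénon type with $k=2$, $p=1$.

Throughout, $m:=k-p$, and $\mathcal K(f)\subset\mathbb C^k$ is the set of points with bounded forward orbit. Closures and boundaries are taken in $\mathbb P^k$. We normalize $dd^c$ so that the Fubini–Study form is $\omega_{FS}=dd^c\frac12\log(1+|x|^2)$ on $\mathbb C^k$. The mass of a positive closed current $S$ of bidimension $(q,q)$ on $\mathbb P^k$ is $\langle S,\omega_{FS}^q\rangle$.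

**Definition (Green currents).** $T_+=\lim_{n}d^{-n}(f^n)^*\omega_{FS}$ is the Green $(1,1)$-current of $f$. The dynamical Green current of bidimension $(k-p,k-p)$ is the positive closed current $T_+^p$, of bidegree $(p,p)$.

We use the following facts (Sibony, *Dynamique des applications rationnelles de $\mathbb P^k$*, 1999). On $\mathbb C^k$ the functions $d^{-n}\frac12\log(1+|f^n|^2)$ converge locally uniformly to a continuous psh function $G\ge0$ with $\{G=0\}=\mathcal K(f)$. So $\mathcal K(f)$ is closed in $\mathbb C^k$, and on $\mathbb C^k$ we have $T_+=dd^cG$ and $T_+^p=(dd^cG)^p$. Moreover $T_+^p$ has mass $1$, and $\overline{\mathcal K(f)}\cap H_\infty\subset I_+$. It is also known that $\operatorname{supp}T_+^p\subset\partial\mathcal K(f)$.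

The powers are those of Bedford and Taylor: since $G$ is continuous and $(dd^cG)^j$ has measure coefficients, one sets $(dd^cG)^{j+1}:=dd^c\bigl(G\,(dd^cG)^j\bigr)$. *Example.* On $\mathbb C^2$ the function $u(x,y)=\log^+|y|$ has $dd^cu\ne0$, carried by $\{|y|=1\}$. There $u=0$, so $u\,dd^cu=0$ and $(dd^cu)^2=0$.

A holomorphic map $\tau:\mathbb C^{k-p}\to\mathbb C^k$ is *non-degenerate* if its differential has rank $k-p$ at some point. If $k-p=1$ this means non-constant; the map $(s_1,s_2)\mapsto(s_1+s_2,0,0)$ is degenerate.

The two questions, posed by Dinh and Sibony in "Equidistribution problems of complex dynamics in higher dimension" (arXiv:1611.03598), are these.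

* **(Q1)** Does $\overline{\tau(\mathbb C^{k-p})}$ contain $\operatorname{supp}T_+^p$ for every non-degenerate $\tau:\mathbb C^{k-p}\to\mathcal K(f)$?
* **(Q2)** Is $\operatorname{supp}T_+^p=\partial\mathcal K(f)$?

**Theorem 1.** Let $k\ge 3$ and let $f$ be a Hénon-type map on $\mathbb C^k$.
(a) If $p=k-1$, then for every non-degenerate $\tau:\mathbb C\to\mathcal K(f)$ one has $\overline{\tau(\mathbb C)}\supset\operatorname{supp}T_+^p$.
(b) If $p=1$, then $\operatorname{supp}T_+=\partial\mathcal K(f)$.

**Proof of (b).** The inclusion $\operatorname{supp}T_+\subset\partial\mathcal K(f)$ is given, so we take $x\in\partial\mathcal K(f)$ and show $x\in\operatorname{supp}T_+$.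

*Finite points.* Let $x\in\mathbb C^k$. Since $\mathcal K(f)$ is closed in $\mathbb C^k$, $x\in\mathcal K(f)$ and $G(x)=0$. If $x\notin\operatorname{supp}T_+$, then $dd^cG=0$ near $x$. So $G$ is pluriharmonic near $x$, non-negative, and zero at $x$. By the minimum principle $G\equiv0$ near $x$. Then a neighborhood of $x$ lies in $\{G=0\}=\mathcal K(f)$, contradicting $x\in\partial\mathcal K(f)$.

*Points at infinity.* Let $x\in H_\infty$ and let $N$ be a small ball around $x$ in a chart. The set $N\cap\mathbb C^k$ is a ball minus a hyperplane, hence connected, and it meets $\mathcal K(f)$ because $x\in\overline{\mathcal K(f)}$. It is not contained in $\mathcal K(f)$: otherwise $N\cap H_\infty\subset\overline{\mathcal K(f)}\cap H_\infty\subset I_+$, but $I_+$ has dimension $k-2$ and so has empty interior in $H_\infty$. A connected open set that meets $\mathcal K(f)$ and its complement contains a boundary point of $\mathcal K(f)$. So $N$ meets $\partial\mathcal K(f)\cap\mathbb C^k$, which lies in $\operatorname{supp}T_+$ by the first case. As $N$ is arbitrarily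 small and supports are closed, $x\in\operatorname{supp}T_+$. $\square$

**Proof of (a).** Two inputs are needed. The first is cited: by Dinh–Sibony (*Super-potentials of positive closed currents, intersection theory and dynamics*, Acta Math. 203 (2009)), $T_+^p$ is the unique positive closed $(p,p)$-current of mass $1$ on $\mathbb P^k$ supported in $\overline{\mathcal K(f)}$. The second is Ahlfors' theorem: for a non-constant entire curve $\tau:\mathbb C\to\mathbb P^k$ there are $r_n\to\infty$ such that the normalized currents of integration on $\tau(\{|s|<r_n\})$ converge to a positive closed current $S$ of bidimension $(1,1)$ and mass $1$, supported in $\overline{\tau(\mathbb C)}$.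

We recall why Ahlfors' theorem holds, because the argument shows where dimension one enters. Write $\tau^*\omega_{FS}=\varphi^2\,dA$, where $dA$ is Lebesgue measure on $\mathbb C$ and $\varphi\ge0$. Put $A(r)=\int_{|s|<r}\varphi^2dA>0$ and $\ell(r)=\int_0^{2\pi}\varphi(re^{i\theta})\,r\,d\theta$. By Cauchy–Schwarz,
$$\ell(r)^2\le2\pi r\int_0^{2\pi}\varphi^2\,r\,d\theta=2\pi r\,A'(r).\tag{1}$$
If $\ell(r)\ge\varepsilon A(r)$ for all $r\ge r_0$, then $A'/A^2\ge\varepsilon^2/(2\pi r)$. The integral of the left side over $[r_0,\infty)$ is at most $1/A(r_0)$, while the integral of the right side diverges. So there are $r_n\to\infty$ with $\ell(r_n)/A(r_n)\to0$. The currents $S_n=A(r_n)^{-1}\tau_*[\{|s|<r_n\}]$ are positive of mass $1$, and for a smooth $1$-form $\chi$ Stokes' formula gives $|\langle dS_n,\chi\rangle|\le C\|\chi\|\,\ell(r_n)/A(r_n)\to0$. Any weak limit $S$ of a subsequence is positive, closed, supported in $\overline{\tau(\mathbb C)}$, and has mass $1$ because $\mathbb P^k$ is compact.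

Now let $p=k-1$ and let $\tau:\mathbb C\to\mathcal K(f)$ be non-degenerate, that is, non-constant. Then $S$ has bidegree $(k-1,k-1)=(p,p)$, mass $1$, and support in $\overline{\mathcal K(f)}$. By uniqueness $S=T_+^p$, and therefore $\operatorname{supp}T_+^p\subset\overline{\tau(\mathbb C)}$. $\square$

## 2. What changes: the power $p\ge2$ and the boundary term for $m\ge2$

**The support question.** Try to repeat (b) for $p\ge2$. If $x\notin\operatorname{supp}T_+^p$, all we learn is $(dd^cG)^p=0$ near $x$. This does not make $G$ pluriharmonic: the function $\log^+|y|$ above satisfies $(dd^cu)^2=0$, is non-negative, vanishes at points of $\{|y|=1\}$, and is not zero near them. So the minimum principle has nothing to act on.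

**The image question.** Try to repeat (a) for $m=k-p\ge2$. The uniqueness theorem is available for every $p$. What is missing is the closed limit: one integrates over images of balls in $\mathbb C^m$, and the boundary term now compares the $(2m-1)$-dimensional volume of the image of a sphere with the $2m$-dimensional volume of the image of a ball. Inequality (1) compares lengths with areas and has no counterpart of this kind.

The missing limit can truly fail to exist. Let $\beta:\mathbb C^2\to\mathbb C^2$ be injective, holomorphic, with image omitting a non-empty open set (such a $\beta$ appears in Section 7). A positive closed current of bidimension $(2,2)$ on $\mathbb P^2$ is a closed distribution of degree $0$, hence a constant. So if it has mass $1$ it is $[\mathbb P^2]$ and is supported everywhere. No such current is supported in $\overline{\beta(\mathbb C^2)}$, so normalized images of balls under $\beta$ never converge to a closed current.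

Both failures can be turned into counterexamples, in every remaining dimension.

**Theorem 2.** Let $k\ge3$, $2\le p\le k-1$. There are a Hénon-type map $f$ on $\mathbb C^k$ with this $p$ and an open set $B\subset\mathbb C^k$ with $B\cap\partial\mathcal K(f)\ne\varnothing$ and $T_+^2=0$ on $B$. Hence $T_+^p=0$ on $B$ and $\operatorname{supp}T_+^p\subsetneq\partial\mathcal K(f)$.

**Theorem 3.** Let $k\ge3$, $1\le p\le k-2$. There is a Hénon-type map $f$ on $\mathbb C^k$ with this $p$ such that for every compact $X\subset\mathbb C^k$ there is an injective holomorphic immersion $\tau:\mathbb C^{k-p}\to\mathcal K(f)$ with $\tau(\mathbb C^{k-p})\cap X=\varnothing$. In particular $\overline{\tau(\mathbb C^{k-p})}\not\supset\operatorname{supp}T_+^p$ for suitable $\tau$.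

Together with Theorem 1: the answer to (Q1) is yes for all $f$ with given $(k,p)$ if and only if $p=k-1$, and the answer to (Q2) is yes for all $f$ with given $(k,p)$ if and only if $p=1$.

## 3. Shift-like maps

All our examples come from one family (cf. Bedford–Pambuccian). Let $P$ be a polynomial of degree $2$ in one variable with leading coefficient $c_0$, let $a\neq0$, and put
$$F(x_1,\dots,x_k)=(x_2,\dots,x_k,\;ax_1+P(x_{m+1})),\qquad f:=F^{pm}.$$
A point $x=(x_1,\dots,x_k)$ extends to a sequence $(x_n)_{n\ge1}$ with $F^n(x)=(x_{n+1},\dots,x_{n+k})$ and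
$$x_{j+p}=P(x_j)+a\,x_{j-m}\qquad(j\ge m+1).\tag{2}$$
Indeed $x_{n+k}=ax_n+P(x_{n+m})$; put $j=n+m$ and recall $k=m+p$. The orbit of $x$ is bounded exactly when the sequence is bounded. Formula (2) says that each residue class of indices mod $p$ evolves by $P$, with a delayed linear forcing from other entries.

*Example.* For $k=3$, $p=2$, $m=1$, $P(x)=x^2$ we have $F(x)=(x_2,x_3,ax_1+x_2^2)$. This $F$ is not of Hénon type: $I(F)=\{t=x_2=0\}$ and $I(F^{-1})=\{t=x_1=0\}$ meet at $[0:0:1:0]$. Its square $F^2(x)=(x_3,\,x_2^2+ax_1,\,x_3^2+ax_2)$ is better: its lift vanishes only where $t=x_2=x_3=0$. This is why an iterate is used.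

**Lemma 1.** $f$ is a Hénon-type map with $\deg f=2^m$, $\deg f^{-1}=2^p$, $I_+=\{t=0,\ x_{m+1}=\dots=x_k=0\}$ and $I_-=\{t=0,\ x_1=\dots=x_m=0\}$, where $H_\infty=\{t=0\}$. So $\dim I_+=k-p-1$ and $\dim I_-=p-1$. Moreover $\mathcal K(f)=\mathcal K(F)$.

**Proof.** From (2), read forward and backward,
$$F^p(x)=(x_{p+1},\dots,x_k,\;P(x_{m+1})+ax_1,\dots,P(x_k)+ax_p),$$
$$F^{-m}(x)=\Bigl(\tfrac{x_{p+1}-P(x_1)}a,\dots,\tfrac{x_k-P(x_m)}a,\;x_1,\dots,x_p\Bigr).$$
Let $X_+,X_-$ be the two linear spaces in the statement; they are disjoint. The degree-$2$ parts are $c_0(0,\dots,0,x_{m+1}^2,\dots,x_k^2)$ and $-\frac{c_0}a(x_1^2,\dots,x_m^2,0,\dots,0)$.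

Let $\widetilde\Phi$ be the homogeneous lift of $F^p$ of degree $2$ with last component $t^2$. Where $t\ne0$ it does not vanish, and on $t=0$ it equals the degree-$2$ part. So its zero set in $\mathbb P^k$ is exactly $X_+$, and it maps $H_\infty\setminus X_+$ into $X_-\subset H_\infty\setminus X_+$. Hence a point of $H_\infty\setminus X_+$ is never sent to $0$ by iterates of $\widetilde\Phi$, and $\widetilde\Phi^n$ has zero set exactly $X_+$, which has codimension $p+1\ge2$. A common factor of the components would vanish on a hypersurface, so $\widetilde\Phi^n$ is a reduced lift of $F^{pn}$. Therefore $\deg F^{pn}=2^n$ and $I(F^{pn})=X_+$. The same argument for $F^{-m}$, with the roles of $X_\pm$ exchanged and codimension $m+1\ge2$, gives $\deg F^{-mn}=2^n$ and $I(F^{-mn})=X_-$. Now use $f=(F^p)^m$ and $f^{-1}=(F^{-m})^p$. Finally $\mathcal K(f)=\mathcal K(F)$, since $F,\dots,F^{pm-1}$ map bounded sets to bounded sets. $\square$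

## 4. A boundary point near which $T_+^2=0$ (proof of Theorem 2)

**The model $a=0$.** Take $P(x)=x^2$ and, although it is not allowed, $a=0$. Then $x_{j+p}=x_j^2$ for $j>m$: the last $p$ coordinates are squared independently, and $2^{-n}\log^+\|F^{pn}(x)\|_\infty\to\max_{m<i\le k}\log^+|x_i|$. The points with bounded orbit are those with $|x_i|\le1$ for all $i>m$. Near a point with $|x_k|=1$ and the other $|x_i|$ small, the limit function is just $\log^+|x_k|$. It depends on one variable, so its $dd^c$ has square zero, yet the point is on the boundary of the bounded-orbit set. For $p\ge2$ such points exist.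

The plan is to keep this picture for small $a\ne0$. The forcing $a\,x_{j-m}$ now mixes the residue classes, so once $y_t=x_{k+pt}$ explodes, it pushes the other classes too. But the push is linear while $y_t$ squares itself at each step: two steps later the other entries are of size at most about $|y_t|$, while $y_{t+2}$ is of size about $|y_t|^4$. So $y_t$ should keep the lead forever, and $G$ should be the limit of $2^{-t}\log|y_t|$ outside $\mathcal K$.

**Setting.** Let $p\ge2$, $P(x)=x^2$, $0<|a|\le\frac1{16}$, with $F,f$ as in Section 3 and $\mathcal K=\mathcal K(f)=\mathcal K(F)$. Thus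
$$x_{j+p}=x_j^2+a\,x_{j-m}\qquad(j\ge m+1).\tag{3}$$
Let $B=\{|x_i|<\frac14\ (1\le i\le k-1),\ |x_k|<2\}$. For $x\in B$ put $y_t=x_{k+pt}$ $(t\ge0)$, $E_0=\max_{i<k}|x_i|<\frac14$, and for $t\ge1$
$$E_t=\max\{|x_i|:\ k+p(t-1)<i<k+pt\}.$$

**Step 0: a recursion for the entries outside the leading class.** We claim
$$E_{s+1}\le E_s^2+|a|\max\bigl(E_0,\dots,E_s,|y_0|,\dots,|y_{s-1}|\bigr)\qquad(s\ge0).\tag{4}$$
An index counted in $E_{s+1}$ has the form $j+p$ with $k+p(s-1)<j<k+ps$. In particular $j>k-p=m$, so (3) applies, and $|x_j|\le E_s$ (for $s=0$ because $m<j<k$). The index $j-m\ge1$ is smaller than $k+ps-1$. So $x_{j-m}$ is either counted in one of $E_0,\dots,E_s$, or is some $y_t$ with $t\le s-1$. This gives (4); for $s=0$ there are no $y$-terms.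

**Step 1: as long as $y$ stays small, everything stays small.** Suppose $|y_s|\le2$ for $0\le s\le t-1$. Then $E_s<\frac14$ for $0\le s\le t+1$. Indeed $E_0<\frac14$, and if $s\le t$ and $E_0,\dots,E_s<\frac14$, then (4) involves only $y_0,\dots,y_{s-1}$ with $s-1\le t-1$, so $E_{s+1}\le\frac1{16}+\frac1{16}\cdot2=\frac3{16}<\frac14$. In particular, if $|y_t|\le2$ for all $t$, the sequence is bounded and $x\in\mathcal K$.

**Step 2: once $y$ exceeds $2$, it leads forever.** Otherwise let $T$ be the first $t$ with $|y_t|>2$; $T\ge1$ since $|y_0|=|x_k|<2$. We claim that for all $t\ge T$: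

* (i) $|y_t|=\max_{1\le i\le k+pt}|x_i|$, and this is $>2$;
* (ii) $\frac{31}{32}|y_t|^2\le|y_{t+1}|\le\frac{33}{32}|y_t|^2$, in particular $|y_{t+1}|>|y_t|$;
* (iii) $E_{t+2}\le|y_t|/8$.

We argue by induction on $t$. For $t=T$, (i) holds: by Step 1 (with $t=T$) $E_0,\dots,E_{T+1}<\frac14$, and $|y_0|,\dots,|y_{T-1}|\le2<|y_T|$.

*(i) for $t$ gives (ii) for $t$.* By (3), $y_{t+1}=y_t^2+a\,x_{k+pt-m}$. By (i), $|a\,x_{k+pt-m}|\le|y_t|/16\le|y_t|^2/32$, using $|y_t|>2$. This is (ii), and $\frac{31}{32}|y_t|^2>\frac{31}{16}|y_t|>|y_t|$.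

*(iii) for $t$.* First, $E_{t+1}\le|y_t|$ and $E_{t+1}^2\le|y_t|/32$. If $t=T$, then $E_{T+1}\le\frac14$ and $\frac1{16}<|y_T|/32$. If $t>T$, then (iii) for $t-1$ gives $E_{t+1}\le|y_{t-1}|/8\le|y_t|$, and (ii) for $t-1$ gives $|y_{t-1}|^2\le\frac{32}{31}|y_t|\le2|y_t|$, so $E_{t+1}^2\le|y_{t-1}|^2/64\le|y_t|/32$. Now apply (4) with $s=t+1$: the maximum there involves $E_0,\dots,E_{t+1},|y_0|,\dots,|y_t|$, all at most $|y_t|$ by (i) and the bound on $E_{t+1}$. So
$$E_{t+2}\le\frac{|y_t|}{32}+\frac{|y_t|}{16}<\frac{|y_t|}8 .$$

*(i) for $t+1$.* The entries with indices from $k+pt+1$ to $k+p(t+1)$ are bounded by $E_{t+1}\le|y_t|<|y_{t+1}|$ or equal $y_{t+1}$. The earlier ones are at most $|y_t|$. This closes the induction.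

**Step 3: $G$ is pluriharmonic on $B\setminus\mathcal K$.** Let $N_T=\{x\in B:|y_T(x)|>2\}$, an open set ($y_T$ is a polynomial in $x$). If $x\in B\setminus\mathcal K$, Step 1 gives $x\in N_T$ for some $T\ge1$. Conversely, if $x\in N_T$, the first escape time is at most $T$, so (i)–(ii) hold for all $t\ge T$; then $|y_{t+1}|\ge\frac{31}{16}|y_t|$ for $t\ge T$, and $x\notin\mathcal K$. Hence $B\setminus\mathcal K=\bigcup_{T}N_T$.

On $N_T$ and for $t\ge T$, (i) gives $\|F^{pt}(x)\|_\infty=|y_t(x)|>2$, since $F^{pt}(x)=(x_{pt+1},\dots,x_{pt+k})$ has last entry $y_t$. By (ii), $\bigl|\log|y_{t+1}|-2\log|y_t|\bigr|\le\log\frac{32}{31}$, so $2^{-t}\log|y_t|$ converges uniformly on $N_T$. Since $f^n=F^{pmn}$ and $d=2^m$, take $t=mn$: the functions $\frac12\log(1+|f^n|^2)$ and $\log\|f^n\|_\infty=\log|y_{mn}|$ differ by a bounded amount on $N_T$, which disappears after division by $2^{mn}$. So the limit is $G$. Each $\log|y_t|$ with $t\ge T$ is pluriharmonic on $N_T$, because $y_t$ is a zero-free holomorphic function there, and a uniform limit of pluriharmonic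 functions is pluriharmonic.

**Step 4: $T_+^2=0$ on $B$.** The current $dd^cG$ has measure coefficients. On $B$ these are carried by $B\cap\mathcal K=B\cap\{G=0\}$, by Step 3. Hence $G\,dd^cG=0$ on $B$, and $(dd^cG)^2=dd^c(G\,dd^cG)=0$ there. Since $p\ge2$, also $T_+^p=(dd^cG)^p=0$ on $B$.

**Step 5: $B$ meets $\partial\mathcal K$.** The origin is fixed, so $0\in B\cap\mathcal K$. For $x=(0,\dots,0,1.9)\in B$ we get $y_1=x_k^2+a\,x_{k-m}=3.61+a\,x_p=3.61>2$, because $p<k$. So $x\in N_1$ and $x\notin\mathcal K$. As $B$ is connected, it contains a point of $\partial\mathcal K$. No point of $B$ lies in $\operatorname{supp}T_+^p$, so the inclusion $\operatorname{supp}T_+^p\subset\partial\mathcal K$ is strict. $\blacksquare$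

## 5. The stable manifold of a saddle and the code of its returns

We turn to Theorem 3, so $m=k-p\ge2$.

**The model $a=0$, with $k=3$, $p=1$, $m=2$.** Let $q(x)=c\,x(x-1)$ with $c$ large, and $F(x)=(x_2,x_3,q(x_3))$. The points with bounded orbit form $\mathbb C^2\times J$, where $J$ is the compact set of points with bounded $q$-orbit. If $\tau:\mathbb C^2\to\mathbb C^2\times J$ is holomorphic, its third coordinate is bounded, hence constant by Liouville: the image stays in one slice $\mathbb C^2\times\{s\}$. The limit $G$ is $g(x_3)$ with $g$ the Green function of $q$. The support of $dd^cg$ is non-empty (a non-negative harmonic function on $\mathbb C$ is constant, but $g(0)=0$ and large points escape), and it has no isolated point (a point mass would give $g$ a logarithmic pole, but $g$ is continuous). So the support of $dd^cG$ contains many slices, and $\tau$ misses most of them.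

For an invertible map the slices can be joined into one long leaf: the natural entire image in $\mathcal K$, a stable manifold $\Psi(\mathbb C^m)$, may return near a given point again and again. A sensible first attempt is to shrink it. Choose an injective $\sigma:\mathbb C^m\to\mathbb C^m$ whose image is not dense and use $\Psi\circ\sigma$. A translation makes the image of $\sigma$ avoid a given ball. But nothing prevents $\Psi(z)$ from being near the given point for $z$ far away, outside the ball. To avoid a polydisc $D$ we must avoid the whole closed set $\Psi^{-1}(D)$, which we have no reason to think bounded. So we need two things: a quantitative statement that $\Psi^{-1}(D)$ is sparse, and a map $\sigma$ with a thin image. This section supplies the first.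

**Setting.** Let $a=1$, $P(x)=c\,x(x-1)$ with
$$c:=100+k+16^m\ \ (\ge359),$$
and let $F,f$ be as in Section 3, $\mathcal K=\mathcal K(F)=\mathcal K(f)$. Thus
$$x_{j+p}=c\,x_j(x_j-1)+x_{j-m}\qquad(j\ge m+1).\tag{5}$$
Let $D=\{\|x\|_\infty\le2\}\subset\mathbb C^k$.

**Lemma 2.** Let $x\in\mathcal K$, with sequence $(x_n)_{n\ge1}$. (i) If $x\in D$, then $|x_n|\le2$ for all $n\ge1$. (ii) $\limsup|x_n|\le1+2/c<2$.

**Proof.** (i) Let $M_n=\max_{i\le n}|x_i|$, and call $j>m$ a record if $|x_j|=M_j>2$. If $j$ is a record, then (5) and $|x_{j-m}|\le|x_j|$ give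
$$|x_{j+p}|\ge c|x_j|(|x_j|-1)-|x_j|\ge(c-1)|x_j|\ge2|x_j|.$$
So $M_{j+p}\ge2M_j$. An index $j'\le j+p$ with $|x_{j'}|=M_{j+p}$ satisfies $j'>j$, and it is a record with $M_{j'}\ge2M_j$. Now suppose some $|x_n|>2$. Since $x\in D$, the first such $n$ is $>k>m$, and it is a record. Iterating, $(x_n)$ is unbounded, contradicting $x\in\mathcal K$.

(ii) Let $L=\limsup|x_n|<\infty$ and suppose $L>1$. By (5), $c|x_j|(|x_j|-1)\le|x_{j+p}|+|x_{j-m}|$. Along a subsequence with $|x_j|\to L$ this gives $cL(L-1)\le2L$, that is, $L\le1+2/c$. $\square$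

**Step 1: a holomorphic copy of $\mathbb C^m$ in $\mathcal K$.** The point $0$ is fixed. The linearized recursion is $x_{n+k}=x_n-c\,x_{n+m}$, so $DF(0)$ has characteristic polynomial $\lambda^k+c\lambda^m-1$. On $|\lambda|=1$ we have $|c\lambda^m|=c>2\ge|\lambda^k-1|$. By Rouché exactly $m$ roots lie in $|\lambda|<1$, and none has modulus $1$. These $m$ roots are non-zero and satisfy $\lambda^m(\lambda^p+c)=1$, hence
$$\theta_-\le|\lambda|\le\theta_+,\qquad\theta_-:=(c+1)^{-1/m},\quad\theta_+:=(c-1)^{-1/m}.$$
They are simple, since the derivative $\lambda^{m-1}(k\lambda^p+cm)$ does not vanish for $0<|\lambda|<1$, as $cm>k$. Call them $\lambda_1,\dots,\lambda_m$ and let $\Lambda=\operatorname{diag}(\lambda_1,\dots,\lambda_m)$. A resonance would be an equality $\lambda_i=\lambda_1^{\alpha_1}\cdots\lambda_m^{\alpha_m}$ with $\alpha_1+\dots+\alpha_m\ge2$. The left side has modulus $\ge\theta_-$ and the right side $\le\theta_+^2$. But $\theta_+^2<\theta_-$, because $(c-1)^2>c+1$. So there are no resonances.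

By the holomorphic stable manifold theorem there is a local stable manifold of dimension $m$ through $0$, on which $F$ acts with eigenvalues $\lambda_1,\dots,\lambda_m$ at $0$. By Poincaré's linearization theorem this action is holomorphically conjugate to $\Lambda$. So there is a germ of injective immersion $\psi_0:(\mathbb C^m,0)\to(\mathbb C^k,0)$ with $F\psi_0=\psi_0\Lambda$. Put $\Psi(z)=F^{-n}\psi_0(\Lambda^nz)$ for $n$ large; the value does not depend on $n$, because $F^{-n-1}\psi_0(\Lambda^{n+1}z)=F^{-n-1}F\psi_0(\Lambda^nz)$. This gives a holomorphic immersion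
$$\Psi:\mathbb C^m\to\mathbb C^k,\qquad F\circ\Psi=\Psi\circ\Lambda,$$
which is injective, since two given points can be treated with the same $n$. Since $F^n\Psi(z)=\Psi(\Lambda^nz)\to0$, we have $\Psi(\mathbb C^m)\subset\mathcal K$.

Because $\Psi(0)=0$ and $D\Psi(0)$ is injective, we can fix $\rho_0\in(0,1]$ and $C_1$ such that, for $|z|,|z'|\le\rho_0$,
$$\|\Psi(z)\|_\infty<\tfrac12,\qquad|z-z'|\le C_1\|\Psi(z)-\Psi(z')\|_\infty.\tag{6}$$
For the second inequality, on a small ball $\Psi-D\Psi(0)$ has Lipschitz constant at most half of the constant $\kappa>0$ for which $\|D\Psi(0)v\|_\infty\ge\kappa|v|$.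

Let $V:=\Psi^{-1}(D)\subset\mathbb C^m$, a closed set. From now on $C$ denotes constants that do not depend on the variables $\rho,q,L$ below.

**Step 2: $V$ is sparse.** The sequence of a point $\Psi(z)$, $z\in V$, stays in $|x_n|\le2$ by Lemma 2. Then (5) forces each $x_n$ to be near $0$ or near $1$, and this gives a code of zeros and ones. The code becomes $0$ once $\Lambda^nz$ is near $0$, which takes about $m\log|z|/\log c$ steps, so for large $c$ there are few codes. Points with the same code are close, because (5) is strongly expanding.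

**Lemma 3.** For every $\rho\ge1$, $V\cap\{|z|\le\rho\}$ is covered by at most $C\rho^{1/4}$ sets of diameter at most $C\rho^{1/4}$.

**Proof.** *Codes.* For $z\in V$ let $(x_n)_{n\ge1}$ be the sequence of $\Psi(z)$. By Lemma 2(i), $|x_n|\le2$ for all $n$, so (5) gives $|x_n||x_n-1|\le4/c$ for $n\ge m+1$. One of the two factors is at least $\frac12$, so the other is at most $8/c$. As $8/c<\frac12$, there is a unique $\varepsilon_n\in\{0,1\}$ with $|x_n-\varepsilon_n|\le8/c$. Call $(\varepsilon_n)_{n\ge m+1}$ the code of $z$.

*Few codes.* Let $N\ge0$ be the least integer with $\theta_+^N\rho\le\rho_0$, so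
$$N\le1+\frac{m\log(\rho/\rho_0)}{\log(c-1)}.\tag{7}$$
If $|z|\le\rho$ and $n\ge N+1$, then $x_n$ is the first coordinate of $F^{n-1}\Psi(z)=\Psi(\Lambda^{n-1}z)$ with $|\Lambda^{n-1}z|\le\theta_+^N\rho\le\rho_0$. So $|x_n|<\frac12$ by (6), and $\varepsilon_n=0$ whenever $n>\max(N,m)$. Thus only the entries with $m<n\le N$ are free, and at most
$$2^N\le2(\rho/\rho_0)^s,\qquad s=\frac{m\log2}{\log(c-1)}\le\frac14,$$
codes occur; $s\le\frac14$ because $c-1\ge16^m$. Since $\rho\ge1$, this is at most $C\rho^{1/4}$.

*Points with equal code are close.* Let $z,z'\in V$ with $|z|,|z'|\le\rho$ have the same code, with sequences $(x_n),(x_n')$, and let $\delta_n=x_n-x_n'$, so $|\delta_n|\le4$. Since $x(x-1)-x'(x'-1)=(x-x')(x+x'-1)$, (5) gives for $n\ge m+1$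
$$\delta_{n+p}=c\,(x_n+x_n'-1)\,\delta_n+\delta_{n-m}.$$
Here $|x_n+x_n'-1|\ge|2\varepsilon_n-1|-16/c=1-16/c$, so
$$|\delta_n|\le\frac{|\delta_{n+p}|+|\delta_{n-m}|}{c-16}\qquad(n\ge m+1).$$
Let $D_t:=\sup_{n>tm}|\delta_n|\le4$. For $t\ge1$ and $n>tm$ we have $n\ge m+1$ and $n-m>(t-1)m$, so $D_t\le(D_t+D_{t-1})/(c-16)$. That is, $D_t\le D_{t-1}/(c-17)$. Hence $D_t\le4(c-17)^{-t}$. The vector $\Psi(\Lambda^Nz)-\Psi(\Lambda^Nz')$ has entries $\delta_{N+1},\dots,\delta_{N+k}$, so
$$\|\Psi(\Lambda^Nz)-\Psi(\Lambda^Nz')\|_\infty\le D_{\lfloor N/m\rfloor}\le4(c-17)^{1-N/m}.$$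
Both $\Lambda^Nz$ and $\Lambda^Nz'$ have norm at most $\rho_0$. By (6) and $|\Lambda^Nv|\ge\theta_-^N|v|$,
$$|z-z'|\le\theta_-^{-N}\,C_1\cdot4(c-17)^{1-N/m}=4C_1(c-17)\Bigl(\frac{c+1}{c-17}\Bigr)^{N/m}\le C\rho^{s'},\qquad s'=\frac{\log\frac{c+1}{c-17}}{\log(c-1)},$$
where the last inequality uses (7). Since $c\ge359$, $\frac{c+1}{c-17}<1.06<(c-1)^{1/4}$, so $s'\le\frac14$. The sets of points of $V\cap\{|z|\le\rho\}$ with a common code are the required cover. $\square$

## 6. A thin tube in $\mathbb C^m$ that misses $V$

We look for a linear projection $\pi:\mathbb C^m\to\mathbb C$ and a value $w_0$ such that the tube $\{|\pi(z)-w_0|\le2+|z|^{1/4}\}$ is disjoint from $V$. The exponent $\frac14$ is matched to the image constructed in Section 7.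

**Step 3: a projection that is large on $V$.** The purpose is to find a unit vector $\xi$ for which $\pi=\pi_\xi$, $\pi_\xi(z)=\langle z,\xi\rangle$ (linear in $z$), satisfies, for some $\rho_1$,
$$z\in V,\ |z|\ge\rho_1\ \Longrightarrow\ |\pi(z)|\ge|z|^{1/2}.\tag{8}$$

Choose $\xi$ at random, uniformly on the unit sphere $S^{2m-1}$. For $e\ne0$ and $0\le t\le1$,
$$\mathrm{Prob}\bigl(|\pi_\xi(e)|\le t|e|\bigr)=1-(1-t^2)^{m-1}\le(m-1)t^2.\tag{9}$$
To see this, note that by unitary invariance $|\pi_\xi(e)|/|e|$ has the law of $|\xi_1|$, and write $\xi=g/|g|$ with $g$ a standard complex Gaussian vector. Up to a common factor the numbers $|g_i|^2$ are independent exponential variables of mean $1$. For $0\le s<1$ put $u=s/(1-s)$. Then $|\xi_1|^2>s$ means $|g_1|^2>u(|g_2|^2+\dots+|g_m|^2)$. Conditioning on $g_2,\dots,g_m$, this has probability $\mathbb E\,e^{-u(|g_2|^2+\dots+|g_m|^2)}=(1+u)^{-(m-1)}=(1-s)^{m-1}$. Put $s=t^2$ (the case $t=1$ is trivial); the last inequality in (9) is Bernoulli's. For $t>1$ the bound $(m-1)t^2$ is trivially true, since $m\ge2$.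

For $q\ge0$, Lemma 3 with $\rho=2^{q+1}$ covers $V\cap\{2^q\le|z|<2^{q+1}\}$ by at most $C2^{q/4}$ non-empty subsets of itself, of diameter at most $C2^{q/4}$. Choose a point $e$ in each. Since $|e|\ge2^q$, the event $|\pi_\xi(e)|\le2^{q/2+1}$ implies $|\pi_\xi(e)|\le2^{1-q/2}|e|$, which has probability at most $4(m-1)2^{-q}$. So the probability that this happens for one of the points $e$ of level $q$ is at most $C2^{q/4}\cdot4(m-1)2^{-q}$, which is summable in $q$. By Borel–Cantelli we can fix $\xi$ such that for all large $q$ all the points $e$ of level $q$ satisfy $|\pi_\xi(e)|>2^{q/2+1}$. For $z\in V$ with $2^q\le|z|<2^{q+1}$ and $q$ large, compare $z$ with the point $e$ of its set: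
$$|\pi_\xi(z)|\ge2^{q/2+1}-C2^{q/4}\ge2^{(q+1)/2}\ge|z|^{1/2},$$
where the middle inequality holds for large $q$ because $2>\sqrt2$. This is (8).

**Step 4: a value $w_0$ far from $\pi(V)$.** *There is $w_0\in\mathbb C$ with*
$$|\pi(z)-w_0|>2+|z|^{1/4}\qquad\text{for all }z\in V.\tag{10}$$
Let $L$ be large, with $4L^2\ge\max(\rho_1,256)$, and consider the disc $|w_0|\le L$. First, only $z$ with $|z|\le4L^2$ can violate (10). Suppose $z\in V$ violates it and $|z|>4L^2$. Put $u=|z|^{1/4}\ge4$. By (8), $u^2\le|\pi(z)|\le L+2+u$. For $u\ge4$ we have $2+u\le u^2/2$, so $u^2\le2L$ and $|z|=u^4\le4L^2$, a contradiction.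

By Lemma 3 with $\rho=4L^2$, the points $z\in V$ with $|z|\le4L^2$ lie in $O(L^{1/2})$ sets of diameter $O(L^{1/2})$. The values $w_0$ excluded by the points of one such set lie in a disc of radius $O(L^{1/2})+2+(4L^2)^{1/4}=O(L^{1/2})$, of area $O(L)$. In total the excluded area is $O(L^{3/2})$, which is smaller than $\pi L^2$ for $L$ large. So a good $w_0$ exists. We fix it.

## 7. A Fatou–Bieberbach domain inside the tube (end of the proof of Theorem 3)

**Step 5: an injective image of $\mathbb C^2$ that is thin in one direction.** Let $h(x,y)=(y,\,y^4+x/2)$. It is an automorphism of $\mathbb C^2$, with inverse $(u,v)\mapsto(2(v-u^4),u)$. It fixes $0$, and $Dh(0)$ has eigenvalues $\pm1/\sqrt2$, so $0$ is attracting. Its basin is biholomorphic to $\mathbb C^2$ (Rosay–Rudin, Trans. AMS 310 (1988)). Let $\beta=(\beta_1,\beta_2)$ be a biholomorphism from $\mathbb C^2$ onto the basin. We claim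
$$|\beta_2|\le\max\bigl(2,|\beta_1|^{1/4}\bigr).\tag{11}$$
If $|y|>\max(2,|x|)$, then $|y^4+x/2|\ge|y|(8-\frac12)>2|y|$. So the image point $(y,\,y^4+x/2)$ satisfies the same condition, with second coordinate more than doubled, and the orbit is unbounded. Hence every point $(x,y)$ with bounded orbit has $|y|\le\max(2,|x|)$. Points of the basin have bounded orbits, and so do their images. Let $(x,y)$ be in the basin with $|y|>2$. Applying this bound to $h(x,y)$ gives $|y^4+x/2|\le\max(2,|y|)=|y|\le|y|^4/8$. So $\frac78|y|^4\le\frac12|x|$ and $|y|\le|x|^{1/4}$, which proves (11). In particular the basin omits the open set $\{|y|>\max(2,|x|)\}$, as promised in Section 2.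

**Step 6: an entire image in $\mathcal K$ that misses $D$.** Since $\xi$ is a unit vector and $m\ge2$, we can choose unitary coordinates $(w,t,z'')\in\mathbb C\times\mathbb C\times\mathbb C^{m-2}$ on $\mathbb C^m$ with $w=\pi(z)$. Define
$$\sigma:\mathbb C^m\to\mathbb C^m,\qquad\sigma(s_1,s_2,s'')=\bigl(w_0+\beta_2(s_1,s_2),\ \beta_1(s_1,s_2),\ s''\bigr).$$
It is an injective immersion because $\beta$ is. If $z=\sigma(s)$, then by (11), with $t=\beta_1(s_1,s_2)$,
$$|\pi(z)-w_0|=|\beta_2(s_1,s_2)|\le2+|t|^{1/4}\le2+|z|^{1/4}.$$
By (10), $z\notin V$. So $\tau_0:=\Psi\circ\sigma:\mathbb C^m\to\mathcal K$ is an injective holomorphic immersion with $\tau_0(\mathbb C^m)\cap D=\varnothing$. The hypothesis $p\le k-2$ enters here: for $m=1$ there is no room for $\beta$.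

**Step 7: from $D$ to an arbitrary compact set.** Let $X\subset\mathbb C^k$ be compact. By Lemma 2(ii), each $x\in\mathcal K$ has $F^n(x)\in\operatorname{int}D$ for $n$ large. So the open sets $F^{-n}(\operatorname{int}D)$ cover the compact set $X\cap\mathcal K$, and finitely many suffice. By Lemma 2(i), applied to $F^n(x)\in\mathcal K$, if $F^n(x)\in D$ with $x\in\mathcal K$ then $F^{n'}(x)\in D$ for all $n'\ge n$. So $F^j(X\cap\mathcal K)\subset D$ for some $j$. Put $\tau:=F^{-j}\circ\tau_0$. It is an injective holomorphic immersion into $\mathcal K$, since $F^{-j}(\mathcal K)=\mathcal K$. If $\tau(s)\in X$, then $\tau(s)\in X\cap\mathcal K$ and $\tau_0(s)=F^j(\tau(s))\in D$, a contradiction. So $\tau(\mathbb C^m)\cap X=\varnothing$.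

**Step 8: a point of the support that is missed.** First, $\operatorname{supp}T_+^p\cap\mathbb C^k\ne\varnothing$. Otherwise $T_+^p$, a non-zero positive closed current of bidimension $(k-p,k-p)$, would be supported in $\overline{\mathcal K(f)}\cap H_\infty\subset I_+$, an analytic set of dimension $k-p-1$. This is impossible by Federer's support theorem: a positive closed current of bidimension $(r,r)$ supported in an analytic set of dimension less than $r$ is zero. Take $b\in\operatorname{supp}T_+^p\cap\mathbb C^k$, let $X$ be a closed ball in $\mathbb C^k$ centered at $b$, and take the corresponding $\tau$ from Step 7. It is an immersion, hence non-degenerate, and its image misses the neighborhood $X$ of $b$. So $b\notin\overline{\tau(\mathbb C^{k-p})}$, and $\overline{\tau(\mathbb C^{k-p})}\not\supset\operatorname{supp}T_+^p$. $\blacksquare$
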